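# Two minimal surfaces of genus two in $\mathbb S^3/(Q_8\times\mathbb Z_3)$

## 1. The sign of a symmetry, and the rotation $e^{i\pi/6}$ as a product of half-turns

Write $\mathbb S^3=\{(z,w)\in\mathbb C^2:|z|^2+|w|^2=1\}$ with
$$z=\cos\rho\,e^{i\theta_1},\qquad w=\sin\rho\,e^{i\theta_2},\qquad 0\le\rho\le\tfrac\pi2 ,$$
so the round metric is $d\rho^2+\cos^2\!\rho\,d\theta_1^2+\sin^2\!\rho\,d\theta_2^2$. Put $C_1=\{w=0\}$, $C_2=\{z=0\}$, and let $T=\{\rho=\pi/4\}$ be the Clifford torus. The scalar $e^{i\tau}$ denotes the isometry $(z,w)\mapsto(e^{i\tau}z,e^{i\tau}w)$. We often describe a map by its value at $(z,w)$.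

Let $\Sigma\subset\mathbb S^3$ be a closed connected embedded surface. Then $\mathbb S^3\setminus\Sigma$ has exactly two components, the *sides* of $\Sigma$.

**Definition (sign).** If $g\in O(4)$ satisfies $g\Sigma=\Sigma$, put $\varepsilon_\Sigma(g)=+1$ if $g$ preserves each side and $\varepsilon_\Sigma(g)=-1$ if $g$ exchanges the sides. This is a homomorphism from the stabilizer of $\Sigma$ to $\{\pm1\}$.

**Definition (half-turn).** The half-turn about the great circle $\Pi\cap\mathbb S^3$, where $\Pi\subset\mathbb R^4$ is a plane, is the identity on $\Pi$ and $-1$ on $\Pi^\perp$.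

**Sign of a half-turn.** *If $\Sigma$ contains a geodesic arc and the half-turn $r$ about that arc preserves $\Sigma$, then $\varepsilon_\Sigma(r)=-1$.* Indeed, at a point of the arc, $r$ acts by $-1$ on the plane of $T\mathbb S^3$ normal to the arc. The normal of $\Sigma$ lies in this plane, so it is reversed, and the sides are exchanged.

So a product of $n$ such half-turns has sign $(-1)^n$. Here are two small cases.

- $\Sigma=\{x_4=0\}$, a great sphere. The half-turns about its three coordinate circles are $\mathrm{diag}(1,1,-1,-1)$, $\mathrm{diag}(1,-1,1,-1)$, $\mathrm{diag}(-1,1,1,-1)$. Their product is $-1$. So the antipodal map is a product of three half-turns and has sign $-1$; indeed it exchanges the two hemispheres.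
- $\Sigma=T$. It contains the great circles $\{w=z\}$ and $\{w=iz\}$, with half-turns $(w,z)$ and $(-iw,iz)$. Both exchange $\{|z|<|w|\}$ and $\{|z|>|w|\}$. The first composed with the second is $\mathrm{diag}(i,-i)$, which preserves $|z|$ and $|w|$ and has sign $+1$.

The object on which the whole talk turns is the sign of the scalar $c=e^{i\pi/6}$. It can be written as a product of two half-turns and also as a product of three:
$$c=r_+r_-,\quad r_\pm=(e^{\pm i\pi/12}\bar z,\,e^{\pm i\pi/12}\bar w);\qquad c=r_2\,e\,d,\quad r_2=(e^{i\pi/6}\bar z,e^{i\pi/6}\bar w),\ e=(\bar w,\bar z),\ d=(w,z).$$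
We shall build a closed minimal surface $\hat A$ that contains arcs of the axes of $r_\pm$ and is preserved by these half-turns, and another, $\hat B$, that does the same for $r_2,e,d$. Then $c$ has sign $+1$ for $\hat A$ and $-1$ for $\hat B$. Both surfaces descend to genus-2 surfaces in the same quotient of $\mathbb S^3$, and the sign of $c$ tells them apart.

## 2. Spherical space-forms of Heegaard genus two

A *round spherical space-form* is a closed three-manifold $M=\mathbb S^3/\Gamma$, where $\Gamma$ is a finite subgroup of $SO(4)$ acting freely on $\mathbb S^3$, with the quotient of the round metric of curvature $1$. A *Heegaard splitting* of genus $g$ of $M$ is a decomposition of $M$ into two genus-$g$ handlebodies with common boundary; a handlebody of genus $g$ is a ball with $g$ one-handles attached. The *Heegaard genus* of $M$ is the minimal genus of a Heegaard splitting. For example, $T$ splits $\mathbb S^3$ into two solid tori (genus $1$), but a great sphere splits it into two balls, so $\mathbb S^3$ has Heegaard genus $0$. A *minimal surface of genus $2$*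 in $M$ means here a closed, connected, orientable, smoothly embedded minimal surface of genus $2$. Two of them are identified if an isometry of $M$ takes one to the other.

The following statement is taken from Daniel Ketover, Yevgeny Liokumovich, "The Smale conjecture and min-max theory", arXiv:2310.05756 (2023).

**Conjecture.** *Each round spherical space-form of Heegaard genus $2$ admits exactly one embedded minimal surface of genus $2$ (up to ambient isometry).*

We shall disprove it.

**The groups.** For even $q\ge2$ and odd $p$ with $\gcd(p,q)=1$ let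
$$\Gamma_{q,p}=\langle e^{2\pi i/p},\ \mathrm{diag}(e^{i\pi/q},e^{-i\pi/q}),\ (w,-z)\rangle\cong D^*_{4q}\times\mathbb Z_p\subset U(2)\subset SO(4).$$
The last two generators generate the binary dihedral group $D^*_{4q}\subset SU(2)$ of order $4q$, and $D_8^*=Q_8$. So $|\Gamma_{q,p}|=4pq$. For example, $\Gamma_{2,3}\cong Q_8\times\mathbb Z_3$ has $24$ elements.

*The action is free.* Put $\omega=e^{2\pi i/p}$ and let $\gamma\omega^k$ with $\gamma\in D^*_{4q}$ have eigenvalue $1$. Then $\gamma$ has eigenvalue $\omega^{-k}$. The eigenvalues of $\gamma$ have order dividing $4q$, which is prime to $p$; so $\omega^k=1$, and $\gamma\in SU(2)$ has eigenvalue $1$. Its other eigenvalue is then also $1$, so $\gamma=1$.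

**Heegaard genus.** *$M=\mathbb S^3/\Gamma_{q,p}$ has Heegaard genus $2$.* A splitting of genus $g$ makes $\pi_1(M)$ a group with $g$ generators. As $\pi_1(M)=\Gamma_{q,p}$ is not cyclic, the genus is at least $2$.

For the upper bound, the scalar circle action commutes with $\Gamma_{q,p}\subset U(2)$ and descends to $M$. The quotient of $\mathbb S^3$ by scalars is a 2-sphere, on which $\Gamma_{q,p}$ acts through $D^*_{4q}/\{\pm1\}$, the dihedral group of order $2q$, by rotations. So $M$ is Seifert fibred over $S^2(2,2,q)$ with oriented fibres. Let $\varpi:M\to S^2$ be the projection and $x_1,x_2,x_3$ the cone points. The preimage of a closed disc with at most one cone point, lying in its interior, is a solid torus. Choose disjoint discs $B_1,B_2$ around $x_1,x_2$ and a strip $\kappa'\times[-1,1]$ meeting $B_1,B_2$ exactly in its two ends $\partial\kappa'\times[-1,1]$, such that $B=B_1\cup(\kappa'\times[-1,1])\cup B_2$ is a disc in $S^2\setminus\{x_3\}$. Trivialize $\varpi$ over the strip and write the fibre as $S^1=J\cup J'$, two intervals with common endpoints. Put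
$$V=\varpi^{-1}(B_1)\cup\varpi^{-1}(B_2)\cup(\kappa'\times[-1,1]\times J').$$
The last piece is a 1-handle attached along the two discs $\partial\kappa'\times[-1,1]\times J'$, so $V$ is two solid tori joined by a 1-handle: a genus-2 handlebody. The closure of the complement is the solid torus $\varpi^{-1}(\overline{S^2\setminus B})$ together with $\kappa'\times[-1,1]\times J$, attached along the two discs $\kappa'\times\{\pm1\}\times J$. This is a solid torus with a 1-handle, again a genus-2 handlebody.

**Theorem A.** *For each odd $l\ge3$ there is a closed connected embedded minimal surface $\hat A_l\subset\mathbb S^3$, invariant under a group conjugate by a diagonal unitary matrix to $\Gamma_{2,l}$, which preserves both components of $\mathbb S^3\setminus\hat A_l$; the quotient is an embedded orientable minimal surface of genus $2$. The scalar $e^{i\pi/(2l)}$ preserves $\hat A_l$ and preserves each component of $\mathbb S^3\setminus\hat A_l$.*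

**Theorem B.** *For each even $q\ge2$, with $p=q+1$, there is a closed connected embedded minimal surface $\hat B_q\subset\mathbb S^3$, invariant under $\Gamma_{q,p}$, which preserves both components of $\mathbb S^3\setminus\hat B_q$; the quotient is an embedded orientable minimal surface of genus $2$. The scalar $e^{i\pi/(2p)}$ preserves $\hat B_q$ and exchanges the components of $\mathbb S^3\setminus\hat B_q$.*

**Theorem C.** *$M=\mathbb S^3/\Gamma_{2,3}$, $\Gamma_{2,3}\cong Q_8\times\mathbb Z_3$, has Heegaard genus $2$ and contains two embedded genus-2 minimal surfaces not related by any isometry of $M$. In particular the conjecture is false.*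

## 3. The sign of $e^{i\pi/6}$ is an isometry invariant of surfaces in $M$

How could one tell two genus-2 surfaces in $M$ apart? The topology of the lifts does not do it here: both have Euler characteristic $24\cdot(-2)=-48$. The next thing to try is area. The bounds that come directly out of our constructions (Section 10) are $\mathrm{area}<\pi^2/6\approx1.645$ for the first surface and $\mathrm{area}\ge\pi/2\approx1.571$ for the second. Since $\pi/2<\pi^2/6$, these bounds do not separate the two areas. The sign of $c$ does separate the surfaces, because an isometry of $M$ can do very little to $c$.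

**Proof of Theorem C from Theorems A and B.** Take $l=3$ and $(q,p)=(2,3)$, and put $\Gamma=\Gamma_{2,3}$, $c=e^{i\pi/6}$. Let $\hat A$ be the image of $\hat A_3$ under the diagonal unitary that conjugates its group to $\Gamma$. This unitary commutes with the scalar $c=e^{i\pi/(2l)}$, so $c$ preserves the components of $\mathbb S^3\setminus\hat A$. Put $\hat B=\hat B_2$. Both $\hat A/\Gamma$ and $\hat B/\Gamma$ are embedded genus-2 minimal surfaces in $M$.

Suppose an isometry of $M$ takes $\hat A/\Gamma$ to $\hat B/\Gamma$. It lifts to the universal cover as some $\Phi\in O(4)$ with $\Phi\Gamma\Phi^{-1}=\Gamma$ and $\Phi\hat A=\hat B$. Conjugation by $\Phi$ preserves the centre of $\Gamma$. This centre is $\{\pm1\}\times\langle e^{2\pi i/3}\rangle$, which is cyclic of order $6$ and generated by the scalar $\zeta=e^{i\pi/3}$. The only generators of a cyclic group of order $6$ are $\zeta^{\pm1}$, so $\Phi\zeta\Phi^{-1}=\zeta^{\pm1}$. Let $J$ be multiplication by $i$. As $\zeta^{\pm1}=\cos\frac\pi3\pm\sin\frac\pi3\,J$, we get $\Phi J\Phi^{-1}=\pm J$. Hence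
$$\Phi c\Phi^{-1}=\cos\tfrac\pi6\pm\sin\tfrac\pi6\,J=c^{\pm1}.$$
Since $c$ preserves the sides of $\hat A$, the map $c^{\pm1}=\Phi c\Phi^{-1}$ preserves the sides of $\Phi\hat A=\hat B$. This contradicts Theorem B, which says that $c=e^{i\pi/(2p)}$ exchanges them. The Heegaard genus was found in Section 2. $\square$

Note that $c\notin\Gamma$; only $c^2=\zeta$ is in $\Gamma$. The sign is informative exactly because $c$ acts on $M$ nontrivially.

It remains to prove Theorems A and B. In both cases we solve a Plateau problem for a small geodesic polygon with right angles inside a box, and continue the disc by half-turns about its edges. Sections 4–7 prepare the tools.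

## 4. Test functions and the maximum principle

We need functions on $\mathbb S^3$ whose restrictions to minimal surfaces obey the maximum principle, and whose zero sets serve as walls.

**Definition (test function).** A test function is either a linear function on $\mathbb R^4$, or $v(x)=x^TQx$ with $Q$ symmetric, $\mathrm{tr}\,Q=0$, $Q^2=\frac14I$.

For example, $v_T=\frac12(|z|^2-|w|^2)$ has $Q=\mathrm{diag}(\frac12,\frac12,-\frac12,-\frac12)$. With $z=z_1+iz_2$, $w=w_1+iw_2$, the function $\mathrm{Im}(zw)=z_1w_2+z_2w_1$ has a matrix with two pairs of off-diagonal entries $\frac12$, so its trace is $0$ and its square is $\frac14I$. Rotating $z$ or conjugating a coordinate shows the same for $\mathrm{Im}(e^{-ia}zw)$, $\mathrm{Im}(e^{-ia}w\bar z)$ and $\mathrm{Im}(e^{-ia}z\bar w)$. In particular $\mathrm{Re}(w\bar z)=\mathrm{Im}(iw\bar z)$ is one.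

In the quadratic case $Q$ has eigenvalues $\pm\frac12$, each twice. So the zero set in $\mathbb S^3$ of a nonzero test function is a great sphere or congruent to $T$; it is a minimal surface.

**Lemma 1.** *Let $F$ be a conformal harmonic map from a planar domain to $\mathbb S^3$, $\lambda=\frac12|dF|^2$, $f$ a test function and $u=f\circ F$. Then*
$$|\Delta_0u|\le14\lambda|u|+3\sqrt\lambda\,|\nabla_0u|. \tag{1}$$
*Hence, where $\lambda$ is bounded and $u\ge0$, the strong maximum principle holds (an interior zero forces $u\equiv0$), and so does the Hopf boundary lemma at boundary zeros.*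

Here $\Delta_0,\nabla_0$ are the flat operators, and harmonicity into $\mathbb S^3$ means $\Delta_0F=-2\lambda F$.

*Proof.* **Step 1: the linear case.** If $f$ is linear, $\Delta_0u=-2\lambda u$, and (1) holds.

**Step 2: the quadratic case where $\lambda>0$.** Locally $F$ parametrizes a minimal surface $\Sigma$ with induced metric $\lambda$ times the flat one. Let $\nu$ be its unit normal in $\mathbb S^3$. The mean curvature vector of $\Sigma$ in $\mathbb R^4$ is $-2x$. The Laplacian of a restricted function is the trace of its Hessian over $T\Sigma$ plus its derivative along the mean curvature vector, so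
$$\Delta_\Sigma v=2\big(\mathrm{tr}\,Q-Q(x,x)-Q(\nu,\nu)\big)-2x\cdot2Qx=-6v-2Q(\nu,\nu).$$
We must bound $Q(\nu,\nu)$ by $|v|$ and $|\nabla_\Sigma v|$. Let $n=2Qx=\nabla_{\mathbb R^4}v$. Then $|n|^2=4x^TQ^2x=1$ and $n\cdot x=2v$. Decomposing $n$ into its components tangent to $\Sigma$, along $\nu$, and along $x$,
$$1=|\nabla_\Sigma v|^2+(n\cdot\nu)^2+4v^2 .$$
Choose the sign of $\nu$ with $n\cdot\nu\ge0$. As $0\le n\cdot\nu\le1$,
$$|n-\nu|^2=2-2n\cdot\nu\le2\big(1-(n\cdot\nu)^2\big)=2\big(|\nabla_\Sigma v|^2+4v^2\big).$$
Also $Q(n,n)=4x^TQ^3x=x^TQx=v$. Since $Q$ has norm $\frac12$ and $|\nu+n|\le2$,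
$$|Q(\nu,\nu)-Q(n,n)|=|Q(\nu-n,\nu+n)|\le|\nu-n|.$$
Therefore $|Q(\nu,\nu)|\le|v|+\sqrt2\,(|\nabla_\Sigma v|+2|v|)$ and
$$|\Delta_\Sigma v|\le(8+4\sqrt2)|v|+2\sqrt2\,|\nabla_\Sigma v|\le14|v|+3|\nabla_\Sigma v|.$$
As $\Delta_0=\lambda\Delta_\Sigma$ and $|\nabla_0u|=\sqrt\lambda\,|\nabla_\Sigma v|$, this is (1).

**Step 3: points where $\lambda=0$.** There $dF=0$ and $\Delta_0F=-2\lambda F=0$, so $\Delta_0u=2F^TQ\,\Delta_0F+2\sum_iF_i^TQF_i=0$ (with $F_i=\partial_iF$), and (1) holds.

**Step 4: the maximum principle.** Let $E=14\lambda|u|+3\sqrt\lambda|\nabla_0u|$. Where $E>0$ put $m=-\frac{\Delta_0u}{E}14\lambda\,\mathrm{sgn}\,u$ and $b=-\frac{\Delta_0u}{E}3\sqrt\lambda\,\frac{\nabla_0u}{|\nabla_0u|}$ (with $b=0$ if $\nabla_0u=0$); elsewhere $b=0$, $m=0$. By (1), $\Delta_0u+b\cdot\nabla_0u+mu=0$, with measurable $b,m$ satisfying $|b|\le3\sqrt\lambda$, $|m|\le14\lambda$. If $u\ge0$, write $m=m^+-m^-$; then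
$$\Delta_0u+b\cdot\nabla_0u-m^-u=-m^+u\le0 .$$
The zeroth-order coefficient $-m^-$ is $\le0$, so Theorem 3.5 and Lemma 3.4 of Gilbarg–Trudinger apply at zeros of $u$. $\square$

## 5. Least-area discs in boxes with minimal walls

This section produces the discs and shows that they touch the walls only along their boundary. The existence theorem is Meeks–Yau, Math. Z. 179 (1982), 151–168, Theorem 1:

**Theorem (Meeks–Yau).** *Let $N$ be a compact domain in a 3-manifold $\hat N$ whose boundary consists of faces $H_i$ of nonnegative mean curvature, meeting at interior dihedral angles $<\pi$, each $H_i$ being contained in a smooth surface $\bar H_i\subset\hat N$ with $\partial\bar H_i\subset\partial\hat N$ and $\bar H_i\cap N=H_i$. Let $k\subset\partial N$ be a rectifiable Jordan curve contractible in $N$. Then $k$ bounds a least-area disc in $N$, and every such disc is embedded: it is the image of an injective continuous $F:\overline{\mathbb D}\to N$ which is a conformal harmonic immersion in $\mathbb D$.*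

**How we use it.** Our domains $N\subset\mathbb S^3$ will be compact and, in a neighborhood $\hat N$ of $N$, given by finitely many inequalities $f_i\ge0$ with test functions $f_i$. Call $f_i$ *active* at a point of $\partial N$ if it vanishes there. We require:

- (I) at every point of $\partial N$ the differentials of the active $f_i$ are linearly independent;
- (II) $k$ is a geodesic polygon contained in no single $\{f_i=0\}$.

By (I), $N$ is locally diffeomorphic to an intersection of half-spaces, with dihedral angles in $(0,\pi)$. The faces $H_i=N\cap\{f_i=0\}$ are minimal, and after shrinking $\hat N$ the surfaces $\bar H_i=\hat N\cap\{f_i=0\}$ satisfy $\bar H_i\cap N=H_i$. So the theorem applies if $k\subset\partial N$ is contractible in $N$. Moreover, writing $D=F(\overline{\mathbb D})$,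
$$\mathrm{int}\,D:=F(\mathbb D)\subset\mathrm{int}\,N,\quad\text{i.e. every } f_i>0 \text{ on } \mathrm{int}\,D. \tag{2}$$
Indeed $f_i\circ F\ge0$. An interior zero would give $f_i\circ F\equiv0$ by Lemma 1, and by continuity $k\subset\{f_i=0\}$, contrary to (II).

As $F$ is conformal, $\int\lambda$ is the area of $D$, so $F$ has finite energy.

## 6. Reflection in an edge and at a right-angled corner

**Lemma 2 (reflection).** *Let $F$ be continuous on $\{|\zeta|<1,\ y\ge0\}$ ($\zeta=x+iy$), conformal harmonic into $\mathbb S^3$ with finite energy for $y>0$, and mapping $\{y=0\}$ into a great circle. Let $r$ be the half-turn about that circle. Then $\hat F(x,y)=F(x,y)$ for $y\ge0$, $\hat F(x,y)=rF(x,-y)$ for $y<0$, is a smooth conformal harmonic map.*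

*Proof.* Split $\mathbb R^4=\Pi\oplus\Pi^\perp$ with $\Pi$ the plane of the circle, and $F=(F',F'')$. Then $r=(1,-1)$ and $F''=0$ on $y=0$. We work near a point of the diameter, where $|F''|\le\frac12$, identify $\Pi$ with $\mathbb C$ and write $F'=Re^{i\varphi}$, $R=\sqrt{1-|F''|^2}$, $\varphi$ continuous.

**Step 1: conformality bounds $\nabla\varphi$ by $\nabla F''$.** Conformality is $F_\zeta\cdot F_\zeta=0$ with the complex bilinear product. Now $F'_\zeta\cdot F'_\zeta=R_\zeta^2+R^2\varphi_\zeta^2$ and $R_\zeta=-R^{-1}F''\cdot F''_\zeta$, so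
$$R^2\varphi_\zeta^2=-F''_\zeta\cdot F''_\zeta-R^{-2}(F''\cdot F''_\zeta)^2. \tag{3}$$
Since $R^2\ge\frac34$, this gives $|\nabla F|^2\le C|\nabla F''|^2$.

**Step 2: $F''$ is $C^{1,\alpha}$ up to the diameter.** Extend $F''$ oddly and $|\nabla F|^2$ evenly in $y$. The odd extension is continuous. It is in $W^{1,2}$: on almost every vertical line it is absolutely continuous on both sides and tends to $0$ at $y=0$. It solves $\Delta F''=-|\nabla F|^2F''$ weakly on the full disc. To see this, split a test function into even and odd parts in $y$. For an even test function both integrands are odd, so both sides are $0$. An odd smooth test function vanishes on $y=0$ and is $O(y)$; multiplying it by cut-offs $\eta_n(y)$, with $\eta_n=0$ for $y\le\frac1n$, $\eta_n=1$ for $y\ge\frac2n$, $|\eta_n'|\le 2n$, approximates it boundedly and in $W^{1,2}$ by functions supported in $y>0$, so it is admissible in the weak equation on the half-disc; the same holds for the other half. Hence weakly $|\Delta F''|\le C|\nabla F''|^2$, and a continuous weak $W^{1,2}$ solution of such a system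 is $C^{1,\alpha}$ (Ladyzhenskaya–Ural'tseva).

**Step 3: $\varphi_y\to0$ at the diameter.** By Step 2 the right side of (3) is continuous up to $y=0$. There $F''=0$, $F''_x=0$, so $F''_\zeta=-\frac i2F''_y$, $R=1$, and the right side equals $\frac14|F''_y|^2\ge0$. As $4\varphi_\zeta^2=\varphi_x^2-\varphi_y^2-2i\varphi_x\varphi_y$, it follows that, locally uniformly as $y\to0$, $\varphi_x\varphi_y\to0$ and $\varphi_x^2-\varphi_y^2$ tends to a nonnegative limit. If $|\varphi_y|\ge\epsilon$ held at points with $y\to0$, then $\varphi_x^2\ge\varphi_y^2-o(1)\ge\epsilon^2/2$ there and $\varphi_x^2\varphi_y^2\ge\epsilon^4/2$, a contradiction. So $\varphi_y\to0$ locally uniformly.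

**Step 4: the even extension of $\varphi$.** For $y>0$ the component of $\Delta F'=-|\nabla F|^2F'$ along $ie^{i\varphi}$ is $2\nabla R\cdot\nabla\varphi+R\Delta\varphi=0$, i.e. $\mathrm{div}(R^2\nabla\varphi)=0$. Extend $\varphi$ and $R$ evenly; $\varphi$ is Lipschitz by Step 1, and $R^2=1-|F''|^2$ is $C^{1,\alpha}$. Integrating over $\{y>\epsilon\}$ against a test function leaves only the boundary flux $R^2\varphi_y$ on $y=\epsilon$, which tends to $0$; likewise from below. So $\mathrm{div}(R^2\nabla\varphi)=0$ holds weakly across $y=0$ with a $C^{1,\alpha}$ coefficient. Bootstrapping this equation together with $\Delta F''=-|\nabla F|^2F''$ shows that $\varphi$ and $F''$ are smooth. Since $F'$ is extended evenly and $F''$ oddly, the extension is $\hat F$. Harmonicity and conformality hold off $y=0$ and extend by continuity. $\square$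

Two great circles meeting orthogonally at $x$ with directions $u_0,u_1$ have commuting half-turns: in an orthonormal basis $x,u_0,u_1,n$ these are $\mathrm{diag}(1,1,-1,-1)$ and $\mathrm{diag}(1,-1,1,-1)$. They generate a group $V_4$ of order $4$.

**Lemma 3 (edges and corners).** *Let $D=F(\overline{\mathbb D})$ be a least-area disc as in Section 5, bounded by a geodesic polygon $k$ all of whose angles are $\pi/2$. Assume:*

- *(a) for each open edge some test function is $\ge0$ on $D$, $>0$ on $\mathrm{int}\,D$ and $0$ on the edge;*
- *(b) at each vertex $x$, with edge directions $u_0\perp u_1$, some test function $f\ge0$ on $D$ has $f(x)=0$ and $df|_{\mathrm{span}(u_0,u_1)}\ne0$.*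

*Then $F$ is a smooth immersion up to the open edges, and extends past them by half-turns. Near each vertex, $D$ and its three images under the group $V_4$ generated by the two half-turns are the four quarter-disc images of one smooth conformal immersion of a disc.*

*Proof.* **Step 1: open edges.** After a conformal change of parameter Lemma 2 gives the smooth extension. Let $f$ be the function from (a). By Hopf's lemma the normal derivative of $f\circ F$ on the edge is nonzero, so $dF\ne0$ there. As $F$ is conformal, it is an immersion.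

**Step 2: a map of a full disc at a vertex.** Take a conformal quarter-disc $\{x,y\ge0\}$ as parameter domain, with the vertex at $0$, and reflect by Lemma 2 in both edges: $F(x,-y)=r_0F(x,y)$, $F(-x,y)=r_1F(x,y)$, $F(-x,-y)=r_0r_1F(x,y)$. This is consistent because $r_0r_1=r_1r_0$; across the negative half-axes we also have reflections in half-turns, since $r_1r_0r_1=r_0$ and $r_0r_1r_0=r_1$. The result is continuous, of finite energy, and conformal harmonic off the origin. It is weakly harmonic across the origin: a point has zero capacity, so there are cut-offs $\eta_\epsilon$ vanishing near $0$, with $0\le\eta_\epsilon\le1$, $\eta_\epsilon\to1$ off $0$ and $\int|\nabla\eta_\epsilon|^2\to0$; test with $\eta_\epsilon\phi$ and note that $\int\phi\,\nabla F\cdot\nabla\eta_\epsilon\to0$ by Cauchy–Schwarz. A continuous weakly harmonic map is smooth and real analytic.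

**Step 3: the leading term.** $F$ is not constant; let $P$ be the lowest-order homogeneous term of $F-F(0)$, of degree $m\ge1$. Since $\Delta_0F=-2\lambda F$ vanishes to order $\ge2m-2>m-2$, we have $\Delta P=0$, so $P=\mathrm{Re}(A\zeta^m)$ with $0\ne A=a-ib\in\mathbb C^4$. The lowest term of $F_\zeta\cdot F_\zeta=0$ gives $A\cdot A=0$, i.e. $a\perp b$ and $|a|=|b|\ne0$. On the ray $\arg\zeta=\tau$ the leading vector is a positive multiple of
$$a\cos m\tau+b\sin m\tau .$$

**Step 4: $m$ is odd.** On $\arg\zeta=0$ the leading vector is parallel to $a$; on $\arg\zeta=\frac\pi2$ it is parallel to $a$ if $m$ is even and to $b$ if $m$ is odd. These two rays map to the two edges, whose directions are orthogonal. So $m$ is odd and $\mathrm{span}(a,b)=\mathrm{span}(u_0,u_1)$.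

**Step 5: $m=1$.** If $m\ge3$, the directions $a\cos m\tau+b\sin m\tau$, $0<\tau<\frac\pi2$, sweep an angle $\ge3\pi/2$ in this plane. With $f$ from (b), $df$ is negative on an open half-circle of directions, which must meet the swept arc. On such a ray $f\circ F<0$ near $0$, contradicting $f\ge0$ on $D$. So $m=1$, $dF(0)\ne0$, and $F$ is a conformal immersion near $0$. $\square$

## 7. Gluing the copies of a disc over a tiling

**Proposition 4 (assembly).** *Let $D,k$ be as in Lemma 3, and let $G\subset O(4)$ be a finite group that contains the half-turns about the edges of $k$ and is simply transitive on a family of tiles with disjoint interiors (each tile being the closure of its interior). Suppose $\mathrm{int}\,D$ lies in the interior of one tile of the family, each open edge of the polygons $gk$ is met by exactly two of the discs $gD$ (as a common edge), and each vertex by exactly four (as a common vertex). Then $\bigcup_{g\in G}gD$ is a smooth closed embedded minimal surface. If $G$ is generated by the half-turns about the edges of $k$, it is connected.*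

*Proof.* The discs $gD$ lie in different tiles, with interiors in the tile interiors. A closed tile does not meet the interior of another, so no other disc meets $\mathrm{int}\,gD$.

Consider an edge of $gD$. The half-turn about it is conjugate in $G$ to a half-turn about an edge of $k$, so it lies in $G$; being different from $1$, it moves $gD$ to a different disc with the same edge. So it exchanges the two discs at the edge. At a vertex of $gD$ the group $V_4$ lies in $G$, fixes the vertex, and no nontrivial element of it fixes a disc; so it permutes the four discs at the vertex simply transitively. By Lemma 3 the discs meeting near an edge point or vertex are the pieces of a single smooth conformal immersion of a disc, which is injective near the point. As each $gD$ is embedded, nothing else comes near. So the union is a smooth embedded surface without boundary; it is compact and minimal.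

For connectedness, $D$ shares an edge with $\gamma D$ for each generating half-turn $\gamma$, hence $gD$ shares an edge with $g\gamma D$, and every element of $G$ is a product of generators. $\square$

**The simplest case by hand.** Let $D$ be the right-angled triangle $\{x_4=0,\ x_1,x_2,x_3\ge0\}$ on a great sphere, with tiles the eight sets $\{\epsilon_ix_i\ge0,\ i=1,2,3\}$ of $\mathbb S^3$. The three half-turns of the first example in Section 1 generate the group of all $\mathrm{diag}(\epsilon_1,\epsilon_2,\epsilon_3,\epsilon_1\epsilon_2\epsilon_3)$, of order $8$, which is simply transitive on the tiles. Each edge is in two triangles and each vertex in four, the union is the great sphere, $\chi=8(1-\frac32+\frac34)=2$, and the sign of an element is $\epsilon_1\epsilon_2\epsilon_3$. In general, with $n$ discs whose polygons have $m$ edges, $\chi=n(1-\frac m2+\frac m4)$. Triangles give spheres and quadrilaterals give $\chi=0$. We shall use a hexagon and a pentagon.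

## 8. The hexagon surfaces $\hat A_l$: proof of Theorem A

Let $l\ge3$ be odd, $\eta=\frac{\pi}{8l}\le\frac\pi{24}$, and
$$\Omega=\{\rho\le\tfrac\pi4,\ |\theta_1|\le\eta,\ 0\le\theta_2-\theta_1\le\tfrac\pi2\}$$
(including the points $|\theta_1|\le\eta$ of $C_1$, where $\theta_2$ is undefined). Put $P_\pm=(e^{\pm i\eta},0)$ and $X^k_\pm=\frac1{\sqrt2}(e^{\pm i\eta},i^ke^{\pm i\eta})$, $k=0,1$. Let $h$ be the hexagon
$$P_+\,X^0_+\,X^0_-\,P_-\,X^1_-\,X^1_+\,P_+ .$$
Its edges are the four geodesic rays $P_\pm X^k_\pm$ (on which $\theta_1=\pm\eta$, $\theta_2-\theta_1=k\pi/2$) and the arcs $X^k_-X^k_+$ of the great circles $\{w=i^kz\}$, which lie on $T$. All angles are $\pi/2$: at $P_\pm$ the two rays leave in the directions $e^{\pm i\eta}$ and $ie^{\pm i\eta}$ of the $w$-plane, and at $X^k_\pm$ the ray is normal to $T$ and the arc is tangent to $T$. Clearly $h\subset\partial\Omega$.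

### 8.1. The disc

**Step 1: walls of $\Omega$.** In the open set $\{\mathrm{Re}\,z>0\}$, $\Omega$ is given by $f\ge0$ for the five test functions
$$v_T=\tfrac12\cos2\rho,\quad \pm\mathrm{Im}(e^{\pm i\eta}\bar z)=\cos\rho\sin(\eta\mp\theta_1),\quad \mathrm{Im}(w\bar z)=\tfrac12\sin2\rho\sin(\theta_2-\theta_1),\quad \mathrm{Re}(w\bar z)=\tfrac12\sin2\rho\cos(\theta_2-\theta_1).$$
*Condition (I).* For $\rho>0$ the active differentials are nonzero multiples of $d\rho$, of $d\theta_1$ (at most one of the two spheres $\theta_1=\pm\eta$ is active) and of $d(\theta_2-\theta_1)$ (at most one of the two tori is active). These are independent. At $P_\theta=(e^{i\theta},0)$ on $C_1$ both tori are active, with differentials the imaginary and real parts of $e^{-i\theta}dw$; possibly one sphere is active too, with gradient along $C_1$. So the active gradients are orthogonal. *Contractibility.* Moving $\theta_2-\theta_1$ linearly to $\frac\pi4$ with $\rho,\theta_1$ fixed is continuous (also at $\rho=0$) and retracts $\Omega$ to a rectangle in $(\rho,\theta_1)$. *Condition (II).* $v_T\ne0$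 at $P_\pm$; each sphere misses one of $P_\pm$; $\mathrm{Im}(w\bar z)\neq0$ at $X^1_+$, and $\mathrm{Re}(w\bar z)\ne0$ at $X_+^0$.

So there is a least-area disc $D$ bounded by $h$ with $\mathrm{int}\,D\subset\mathrm{int}\,\Omega$. In particular $D\cap C_1=\{P_+,P_-\}$.

**Step 2: Lemma 3 applies to $D$.** For (a), use $\pm\mathrm{Im}(e^{\pm i\eta}\bar z)$ on the rays $\theta_1=\pm\eta$, and $v_T$ on the circle arcs. For (b), at $P_\pm$ the plane of edge directions is the $w$-plane and $f=\mathrm{Im}(w\bar z)$ has differential $\mathrm{Im}(e^{\mp i\eta}dw)\ne0$; at $X^k_\pm$ use $v_T$, as $dv_T(\partial_\rho)\ne0$ and $\partial_\rho$ is along the ray.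

### 8.2. The group generated by the half-turns, and why it is not enough

The half-turns about the edges of $h$ are
$$r^k_\pm=(e^{\pm2i\eta}\bar z,\,(-1)^ke^{\pm2i\eta}\bar w),\qquad \sigma^k=(i^{-k}w,\,i^kz),\qquad k=0,1 .$$
Let $G$ be the group they generate.

**Step 3: a normal form for $G$.** Put
$$c=r^0_+r^0_-=e^{4i\eta}=e^{i\pi/(2l)}\ (\text{of order }4l),\quad \delta_0=r^0_+r^1_+=\mathrm{diag}(1,-1),\quad \sigma=\sigma^0=(w,z),\quad \kappa=r^0_+ .$$
Then $r^0_-=c^{-1}\kappa$, $r^1_\pm=r^0_\pm\delta_0$ and $\sigma^1=c^{-l}\delta_0\sigma$ (as $c^{-l}=-i$, the right side is $-i(w,-z)=(-iw,iz)$). So all generators lie in $\{c^a\delta_0^b\sigma^\epsilon\kappa^{\epsilon'}\}$. This set is a group: $c$ commutes with $\delta_0,\sigma$; $\kappa c\kappa^{-1}=c^{-1}$; $\sigma\delta_0\sigma=\mathrm{diag}(-1,1)=c^{2l}\delta_0$; and $\kappa$ commutes with $\sigma$ and $\delta_0$. Hence $G$ is this set, and $|G|\le4l\cdot8=32l$.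

Suppose for a moment that the discs $gD$ glue to a surface $\hat A$ (Section 8.4). Then $c,\delta_0$ have sign $+1$ (two half-turns each) and $\sigma,\kappa$ have sign $-1$. The complex-linear elements of $G$ are the $c^a\delta_0^b\sigma^\epsilon$, and those preserving sides are the $c^a\delta_0^b$. They commute with each other. But a diagonal conjugate of $\Gamma_{2,l}$ is complex-linear and not abelian. So $G$ contains no group of the kind Theorem A asks for, and we need one more symmetry of $\hat A$. The candidate is
$$t(z,w)=(\bar z,\,i\bar w):\qquad \theta_1\mapsto-\theta_1,\quad \theta_2-\theta_1\mapsto\tfrac\pi2-(\theta_2-\theta_1),$$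
an isometry that preserves $\Omega$ and $h$ and exchanges the parts $k=0$ and $k=1$ of $h$. But $tD=D$ is not automatic: $tD$ is just another least-area disc with boundary $h$. We must prove that $D$ is unique.

### 8.3. Uniqueness of the least-area disc

The plan is to push one disc off the other by a one-parameter group of isometries that moves the boundary out of $\Omega$ at once. Write
$$z=x_1+iy_1,\qquad w=e^{i\pi/4}(x_2+iy_2),\qquad \psi=\theta_2-\tfrac\pi4 .$$
In $\Omega$ we have $|\psi-\theta_1|\le\frac\pi4$, so $|\psi|\le\frac\pi4+\eta<\frac\pi2$. Thus on $\Omega$: $x_1>0$, $x_2\ge0$, and $x_2>0$ if $w\ne0$. Let $Y_s$ be the rotation by $s$ in the $(x_1,x_2)$-plane; it fixes $y_1,y_2$. Write $(x_1,x_2)=r(\cos\chi,\sin\chi)$; on $\Omega$, $r>0$ and $\chi\in[0,\frac\pi2)$. In these coordinates $t$ is $(y_1,y_2)\mapsto(-y_1,-y_2)$ with $x_1,x_2$ unchanged.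

**Step 4 (claim): if $P\in h$ and $P'\in\Omega$ have the same $(y_1,y_2)$, then $P'=P$.** Both have the same $r$, as $r^2=1-y_1^2-y_2^2$; let $\chi,\chi'$ be their angles. Since $P'\in\Omega$:

- (i) $|y_1|\le\tan\eta\;r\cos\chi'$;
- (ii) $r^2\sin^2\chi'+y_2^2=|w|^2\le\frac12$;
- (iii) $g:=\psi-\theta_1=\arctan\frac{y_2}{x_2}-\arctan\frac{y_1}{x_1}\in[-\frac\pi4,\frac\pi4]$ at $P'$, if $w\ne0$ there.

*Case $P=P_\pm$.* Then $\chi=0$ and $|y_1|=r\tan\eta\ne0$, so (i) gives $\cos\chi'\ge1$, $\chi'=0$.

*Other $P$.* Now $w\ne0$ at $P$ and $\psi=\theta_1\pm\frac\pi4\ne0$, so $y_2\ne0$. Hence $w\ne0$ at $P'$ too, and $\chi'>0$. Applying $t$ if necessary, assume $\theta_2=\theta_1$ at $P$. Then $\psi=\theta_1-\frac\pi4<0$ at $P$, so $y_2<0$, and $g(\chi)=-\frac\pi4$, where we now regard $g$ as a function of the angle along the orbit with $y_1,y_2,r$ fixed.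

First, $\chi'\le\chi$. If $P$ is on a ray, then $|y_1|=r\tan\eta\cos\chi\ne0$, and (i) gives $\cos\chi\le\cos\chi'$. If $P$ is on the circle arc, equality holds in (ii) for $\chi$, so $\sin\chi'\le\sin\chi$.

Second, $g$ is strictly increasing on $(0,\chi]$. Along the orbit $x_2'=x_1$ and $x_1'=-x_2$, so
$$g'=\frac{-y_2x_1}{|w|^2}-\frac{y_1x_2}{|z|^2} .$$
The first term is positive. If $y_1\le0$ then $g'>0$. Let $y_1>0$. As the angle decreases from $\chi$, $x_1$ and $|z|^2=x_1^2+y_1^2$ increase, while $x_2$ and $|w|^2=x_2^2+y_2^2$ decrease. So $x_1/|w|^2$ increases and $x_2/|z|^2$ decreases, and $g'$ on $(0,\chi]$ is at least its value at $P$. There $x_1=\cos\rho\cos\theta_1$, $y_1=\cos\rho\sin\theta_1$, $x_2=\sin\rho\cos(\frac\pi4-\theta_1)$, $y_2=-\sin\rho\sin(\frac\pi4-\theta_1)$, so this value is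
$$\cot\rho\,\sin(\tfrac\pi4-\theta_1)\cos\theta_1-\tan\rho\,\sin\theta_1\cos(\tfrac\pi4-\theta_1)\ \ge\ \sin(\tfrac\pi4-2\theta_1)>0,$$
because $\rho\le\frac\pi4$ and $0<\theta_1\le\eta<\frac\pi8$.

Finally, $\chi'<\chi$ would give $g(\chi')<g(\chi)=-\frac\pi4$, contradicting (iii). So $\chi'=\chi$ and $P'=P$.

**Step 5: rotated discs are disjoint.** Let $D_1,D_2\subset\Omega$ be least-area discs bounded by $h$ (possibly $D_1=D_2$). We show $Y_sD_1\cap D_2=\emptyset$ for $0<|s|<\frac\pi2$.

If $P\in h$ and $Y_{\pm s}P\in\Omega$ with $0<s\le\frac\pi2$, Step 4 gives $Y_{\pm s}P=P$, impossible as $r>0$. So $Y_{\pm s}h\cap\Omega=\emptyset$ for $0<s\le\frac\pi2$. Hence for such $s$ every point of $Y_sD_1\cap D_2$ is interior to both discs: it is not on $Y_sh$ since $D_2\subset\Omega$, and not on $h$ since $D_1\subset\Omega$ and $Y_{-s}h\cap\Omega=\emptyset$. Also $Y_{\pi/2}\Omega\cap\Omega=\emptyset$, because $\chi\in[0,\frac\pi2)$ on $\Omega$.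

Suppose $Y_sD_1\cap D_2\ne\emptyset$ for some $s\in(0,\frac\pi2)$. The set of such $s\in[0,\frac\pi2]$ is closed by compactness and omits $\frac\pi2$; let $s^*\in(0,\frac\pi2)$ be its largest element, and let $x\in Y_{s^*}D_1\cap D_2$. If the surfaces were transverse at $x$, they would still intersect for $s$ slightly larger. So they are tangent at $x$, and near $x$ both are graphs over the common tangent plane. The difference of the two graph functions solves a linear homogeneous elliptic equation and vanishes at $x$. If it took both signs, it would still do so for $s$ slightly larger, by continuity in $s$, and would vanish somewhere; the surfaces would still intersect, a contradiction. So it has one sign, and by the strong maximum principle the surfaces coincide near $x$. This holds at every intersection point, so $\mathrm{int}\,D_2\cap Y_{s^*}D_1$ is open and closed in $\mathrm{int}\,D_2$, and nonempty. Hence $\mathrm{int}\,D_2\subset Y_{s^*}D_1$, and taking closures $h\subset Y_{s^*}D_1\subset Y_{s^*}\Omega$, contradicting $Y_{-s^*}h\cap\Omega=\emptyset$. So $Y_sD_1\cap D_2=\emptyset$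 for $0<s<\frac\pi2$. Exchanging $D_1$ and $D_2$ gives $-\frac\pi2<s<0$.

**Step 6: $D_1=D_2$.** Points of $D_1$ and $D_2$ with equal $(y_1,y_2)$ have equal $r$, and their angles lie in $[0,\frac\pi2)$; so they differ by some $Y_s$ with $|s|<\frac\pi2$, and by Step 5 they coincide. Taking both discs to be $D_i$, we see that the projection $\mathrm{pr}=(y_1,y_2)$ is injective on $D_i$. So $\mathrm{pr}(D_i)$ is the closed Jordan domain bounded by $\mathrm{pr}(h)$, and $\mathrm{pr}(D_1)=\mathrm{pr}(D_2)$. Every point of $D_1$ thus has a partner in $D_2$ with the same $(y_1,y_2)$, which equals it. So $D_1=D_2$. Consequently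
$$tD=D. \tag{4}$$

### 8.4. The tiling and the surface

For $j$ mod $8l$ and $k$ mod $4$ define the boxes
$$\Omega^1_{j,k}=\{\rho\le\tfrac\pi4,\ (2j-1)\eta\le\theta_1\le(2j+1)\eta,\ \tfrac{k\pi}2\le\theta_2-\theta_1\le\tfrac{(k+1)\pi}2\},$$
and $\Omega^2_{j,k}$ by $\rho\ge\frac\pi4$ and exchanging $\theta_1,\theta_2$. They tile $\mathbb S^3$ (note $8l\cdot2\eta=2\pi$), and $\Omega=\Omega^1_{0,0}$. Call a box *even* if $j+k$ is even; there are $32l$ even boxes.

**Step 7: $G$ is simply transitive on the even boxes.** In angles, $r^k_\pm$ is $\theta_1\mapsto\pm2\eta-\theta_1$, $\theta_2\mapsto k\pi\pm2\eta-\theta_2$, and $\sigma^k$ replaces $(\theta_1,\theta_2)$ by $(\theta_2-\frac{k\pi}2,\theta_1+\frac{k\pi}2)$ and $\rho$ by $\frac\pi2-\rho$. Using $\frac{k\pi}2=4lk\eta$ we get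
$$r^k_\pm:\ \Omega^1_{j,k'}\mapsto\Omega^1_{\pm1-j,\,2k-1-k'},\qquad \Omega^2_{j,k'}\mapsto\Omega^2_{\pm1+4lk-j,\,-2k-1-k'},$$
$$\sigma^k:\ \Omega^1_{j,k'}\mapsto\Omega^2_{j+2lk,\,k'-2k},\qquad \Omega^2_{j,k'}\mapsto\Omega^1_{j-2lk,\,k'+2k}.$$
In all cases the parity of the sum of the indices is kept, so $G$ preserves the set of even boxes. On type-1 boxes $c:(j,k)\mapsto(j+2,k)$, $\delta_0:(j,k)\mapsto(j,k+2)$ and $\kappa:(0,0)\mapsto(1,-1)$, while $\sigma:\Omega^1_{j,k}\leftrightarrow\Omega^2_{j,k}$. From $(0,0)$ we reach all (even, even) by $c,\delta_0$, all (odd, odd) after $\kappa$, and type 2 by $\sigma$. So $G$ is transitive on $32l$ boxes. With $|G|\le32l$ this gives $|G|=32l$ and simple transitivity.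

**Step 8: incidences.** Put $\hat A=\hat A_l=\bigcup_{g\in G}gD$. The interiors of the discs lie in interiors of distinct even boxes. Each hexagon $gh$ contains all four corner rays and both circle arcs (the edges on $T$ with $\theta_2-\theta_1\in\frac\pi2\mathbb Z$) of its box. So a disc meets a given ray, arc or vertex only if its box contains it, and then has it as an edge or vertex.

- An open ray $\theta_1=(2j+1)\eta$, $\theta_2-\theta_1=\frac{k\pi}2$, $0<\rho<\frac\pi4$, lies in the four boxes $\Omega^1$ with first index $j,j+1$ and second index $k-1,k$; exactly two are even. Likewise for $\rho>\frac\pi4$.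
- An open arc $\theta_2-\theta_1=\frac{k\pi}2$, $|\theta_1-2j\eta|<\eta$ on $T$ lies in $\Omega^1_{j,k}$ and $\Omega^1_{j,k-1}$, exactly one of which is even. On it $\theta_2$ is within $\eta$ of $2(j+2lk)\eta$ and $\theta_1-\theta_2=-\frac{k\pi}2$, so among type-2 boxes it lies in $\Omega^2_{j+2lk,-k}$ and $\Omega^2_{j+2lk,-k-1}$, exactly one of which is even. Total: two.
- A vertex on $T$ lies in four boxes of each type, two of each type being even. Total: four.
- A vertex $\theta_1=(2j+1)\eta$ on $C_1$ lies in the eight boxes with first index $j,j+1$ and second index $k$ mod $4$; four are even. Likewise on $C_2$.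

By Proposition 4, $\hat A$ is a closed connected embedded minimal surface, and
$$\chi(\hat A)=32l\,\big(1-\tfrac62+\tfrac64\big)=-16l .$$

### 8.5. Signs and the quotient

**Step 9: signs of $c$ and $t$.** Every generator of $G$ is a half-turn about an arc in $\hat A$ and preserves $\hat A$, so it has sign $-1$. Hence $c=e^{i\pi/(2l)}=r^0_+r^0_-$ preserves each side of $\hat A$. Since $t(h)=h$, conjugation by $t$ permutes the generators of $G$; with (4),
$$t\hat A=\bigcup_g(tgt^{-1})\,tD=\hat A .$$
The map $t$ fixes $(1,0)$, and $(1,0)\notin\hat A$: the discs meet $C_1$ only in the vertices, where $\theta_1$ is an odd multiple of $\eta$. So $t$ fixes a point of one side and preserves sides.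

**Step 10: the group.** Let $S=(e^{i\pi/4}w,\,-e^{-i\pi/4}z)$. Then $S=g\,t$ with $g=e^{3\pi i/4}(\bar w,\bar z)$: indeed $g\,t=e^{3\pi i/4}(-iw,z)=(e^{i\pi/4}w,e^{3\pi i/4}z)$. Now $r^0_+\sigma^0=e^{i\pi/(4l)}(\bar w,\bar z)$, and $3l$ is odd, so with $2a+1=3l$
$$c^a\,r^0_+\sigma^0=e^{i\pi(2a+1)/(4l)}(\bar w,\bar z)=e^{3\pi i/4}(\bar w,\bar z)=g .$$
So $g\in G$ has sign $+1$, and $S$ preserves $\hat A$ and its sides. So do $\mathrm{diag}(i,-i)=\sigma^0\sigma^1$ and $e^{2\pi i/l}=c^4$. The group
$$\Gamma'=\langle e^{2\pi i/l},\ \mathrm{diag}(i,-i),\ S\rangle$$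
equals $u\,\Gamma_{2,l}\,u^{-1}$ with $u=\mathrm{diag}(e^{i\pi/8},e^{-i\pi/8})$: $u$ commutes with the first two generators and conjugates $(w,-z)$ to $S$. So $\Gamma'$ has order $8l$, acts freely, lies in $SO(4)$ and preserves the sides of $\hat A$. Therefore $\hat A/\Gamma'$ is an embedded, connected, two-sided, hence orientable minimal surface with $\chi=-16l/8l=-2$: its genus is $2$. This proves Theorem A. $\square$

For $l=3$: $\eta=\frac\pi{24}$, there are $96$ hexagonal discs, and $\chi(\hat A_3)=-48$.

## 9. The pentagon surfaces $\hat B_q$: proof of Theorem B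

Let $q\ge2$ be even, $p=q+1$. Put $s=\theta_1+\theta_2$, $\delta=\theta_1-\theta_2$ and
$$Q=\{\rho\le\tfrac\pi4,\ 0\le s\le\tfrac{\pi}{2p},\ 0\le\delta\le\tfrac\pi{2q}\}.$$
Let $P_\theta=(e^{i\theta},0)$, $Y=\frac1{\sqrt2}(1,1)$, $X_1=\frac1{\sqrt2}(e^{i\pi/4q},e^{-i\pi/4q})$ and $X_2=\frac1{\sqrt2}(e^{i\pi/4p},e^{i\pi/4p})$. Let $k$ be the pentagon with edges

- $E_C$: the arc of $C_1$ from $P_{\pi/4p}$ to $P_{\pi/4q}$;
- $E_1$: the ray $P_{\pi/4q}X_1$ ($s=0$, $\delta=\frac\pi{2q}$);
- $E_e$: $X_1Y$, on the great circle $\{s=0\}\cap T=\{w=\bar z\}\cap\mathbb S^3$;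
- $E_d$: $YX_2$, on the great circle $\{\delta=0\}\cap T=\{w=z\}\cap\mathbb S^3$;
- $E_2$: the ray $X_2P_{\pi/4p}$ ($s=\frac\pi{2p}$, $\delta=0$).

All angles are $\pi/2$: the rays are orthogonal to $C_1$ and to $T$, and the circles $s=0$ and $\delta=0$ are orthogonal on $T$.

### 9.1. Why we do not solve in $Q$

The tile we shall repeat is $Q$, so one would like to take $N=Q$ in Section 5. The walls of $Q$ are $T$ and the four tori $s=0$, $s=\frac\pi{2p}$, $\delta=0$, $\delta=\frac\pi{2q}$. All four tori contain $C_1$. At a point of $C_1$ the four corresponding test functions are active, and their differentials are real-linear forms in $dw$, a two-dimensional space. So condition (I) fails all along $C_1\cap Q$, in particular on the edge $E_C$. Even with only $s\ge0$ and $\delta\ge0$ there is trouble at $P_0$: with $dw=du+i\,dv$ the differentials at $P_\theta$ are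
$$\mathrm{Im}(e^{i\theta}dw)=\sin\theta\,du+\cos\theta\,dv,\qquad \mathrm{Im}(e^{i\theta}d\bar w)=\sin\theta\,du-\cos\theta\,dv, \tag{5}$$
which become proportional at $\theta=0$.

The way out is to replace the upper bounds on $s$ and $\delta$ by a bound on $\theta_1$, to cut away $P_0$ by a great sphere, to solve in the resulting domain $W$, and then to prove that the disc lies in $Q$ after all.

### 9.2. The domain $W$ and the disc

Fix $\alpha>\cot\frac\pi{4p}$ and $\beta>1$, let $\ell=\alpha\,\mathrm{Im}\,z-\mathrm{Re}\,z+\beta\,\mathrm{Re}\,w$, and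
$$W=\{\rho\le\tfrac\pi4,\ \theta_1\in[0,\tfrac\pi{4q}],\ |\theta_2|\le\theta_1\ (\text{if }w\ne0),\ \ell\ge0\}.$$
The condition $|\theta_2|\le\theta_1$ says $s,\delta\ge0$.

**Step 1: walls of $W$.** *In the neighborhood $\{\mathrm{Re}\,z>0\}$, $W$ is given by $f\ge0$ for the five test functions*
$$v_T,\quad \mathrm{Im}(zw)=\tfrac12\sin2\rho\sin s,\quad \mathrm{Im}(z\bar w)=\tfrac12\sin2\rho\sin\delta,\quad \mathrm{Im}(e^{i\pi/4q}\bar z)=\cos\rho\sin(\tfrac\pi{4q}-\theta_1),\quad \ell .$$
These are $\ge0$ on $W$. Conversely let all five be $\ge0$ with $\theta_1\in(-\frac\pi2,\frac\pi2)$. The fourth gives $\theta_1\le\frac\pi{4q}$. If $w\ne0$, the second and third say $\cos\theta_1|\sin\theta_2|\le\sin\theta_1\cos\theta_2$. For $\theta_1>0$ this forces $\cos\theta_2>0$ and $|\tan\theta_2|\le\tan\theta_1$, so $|\theta_2|\le\theta_1$. For $\theta_1=0$ it gives $\sin\theta_2=0$, so either $\theta_2=0$ (allowed) or $\mathrm{Re}\,w<0$. For $\theta_1<0$ it gives $\mathrm{Re}\,w\le0$. In the last two cases $\ell<0$, which is excluded. If $w=0$, $\ell\ge0$ gives $\alpha\sin\theta_1\ge\cos\theta_1>0$,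 so $\theta_1>0$.

**Step 2: $k\subset\partial W$, and $\ell>0$ on $k$.** On $E_C,E_1,E_2$ we have $\theta_1\ge\frac\pi{4p}$, so $\alpha\sin\theta_1-\cos\theta_1>0$, and $\mathrm{Re}\,w\ge0$; thus $\ell>0$. On $E_d,E_e$ we have $\theta_1=|\theta_2|$, and $\ell=\frac1{\sqrt2}(\alpha\sin\theta_1+(\beta-1)\cos\theta_1)>0$. Each edge of $k$ lies on a face $s=0$ or $\delta=0$ ($C_1\cap W$ lies on both). No single one of the five functions vanishes on $k$: $v_T\ne0$ on $E_C$; $\mathrm{Im}(zw)\ne0$ inside $E_d$; $\mathrm{Im}(z\bar w)\ne0$ inside $E_e$; the fourth is nonzero at $P_{\pi/4p}$; and $\ell>0$. This is (II).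

**Step 3: where the face $\ell=0$ lies.** For $w\ne0$ in the region $|\theta_2|\le\theta_1\le\frac\pi{4q}$, the inequality $\ell\ge0$ is equivalent to
$$\tan\rho\ \ge\ \frac{\cos\theta_1-\alpha\sin\theta_1}{\beta\cos\theta_2}. \tag{6}$$
The right side is $\le\frac1\beta<1$, since $\cos\theta_1\le\cos\theta_2$. So on $\ell=0$ we have $\rho<\frac\pi4$ and $\cos\theta_1-\alpha\sin\theta_1\ge0$ (also when $w=0$), i.e. $\theta_1\le\arctan\frac1\alpha<\frac\pi{4p}<\frac\pi{4q}$. This face misses $T$ and $\{\theta_1=\frac\pi{4q}\}$.

**Step 4: condition (I).** *Points with $\ell=0$, $\rho>0$.* Here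
$$d\ell(\partial_\rho)=\sin\rho\,(\cos\theta_1-\alpha\sin\theta_1)+\beta\cos\rho\cos\theta_2>0,$$
while by Step 3 the other active differentials are multiples of the independent forms $ds,d\delta$, which kill $\partial_\rho$. *Points with $\ell>0$, $\rho>0$.* The active differentials are nonzero multiples of $d\rho$ and of at most two of $ds,d\delta,d\theta_1$, because $s=\delta=0$ gives $\theta_1=0\ne\frac\pi{4q}$. Any two of $ds$, $d\delta$, $d\theta_1$ are independent. *Points of $C_1\cap W$.* There $\theta_1\ge\arctan\frac1\alpha>0$. The differentials (5) are independent because $\sin2\theta\ne0$, and they kill $\partial_{\theta_1}$. At most one further function is active: $\ell$, with $\partial_{\theta_1}\ell=\alpha\cos\theta+\sin\theta>0$, or $\mathrm{Im}(e^{i\pi/4q}\bar z)$, with $\theta_1$-derivative $-1$.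

**Step 5: $W$ is contractible.** Moving $\theta_2$ linearly to $0$ does not decrease $\cos\theta_2$, hence not $\ell$, and retracts $W$ to its part with $\theta_2=0$. By (6), increasing $\rho$ to $\frac\pi4$ keeps $\ell\ge0$ and retracts this part to the interval $\theta_1\in[0,\frac\pi{4q}]$.

So there is a least-area disc $D\subset W$ with $\partial D=k$ and $\mathrm{int}\,D\subset\mathrm{int}\,W$. On $\mathrm{int}\,D$ we have $0<\rho<\frac\pi4$, $s>0$, $\delta>0$, $\theta_1<\frac\pi{4q}$. In particular $D\cap C_1=E_C$.

**Step 6: Lemma 3 applies.** (a) Use $\mathrm{Re}\,w$ on $E_C$ ($\mathrm{Re}\,w=\sin\rho\cos\theta_2>0$ on $\mathrm{int}\,D$), $\mathrm{Im}(zw)$ on $E_1$, $\mathrm{Im}(z\bar w)$ on $E_2$, and $v_T$ on $E_d,E_e$. (b) Use $\mathrm{Re}\,w$ at $P_{\pi/4p}$ and $P_{\pi/4q}$, whose derivative along the ray is $\cos\theta_2>0$; $v_T$ at $X_1,X_2$, where $\partial_\rho$ is along the ray; and $\mathrm{Im}(zw)$ at $Y$, where the plane is $T_YT$ and $\mathrm{Im}(zw)=\frac12\sin s$ on $T$.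

### 9.3. The disc lies in $Q$

On $\mathrm{int}\,D$ we have $\delta=2\theta_1-s<\frac\pi{2q}$ and $s=2\theta_1-\delta<\frac\pi{2q}$. For $\mathrm{int}\,D\subset\mathrm{int}\,Q$ it remains to show $s<\frac\pi{2p}$, which is a little stronger.

**Step 7: $s\le\frac\pi{2p}$ on $\mathrm{int}\,D$.** Suppose $s_0:=\sup_{\mathrm{int}\,D}s>\frac\pi{2p}$; note $s_0\le\frac\pi{2q}$. Consider the test function
$$v=\mathrm{Im}(e^{-is_0}zw)=\tfrac12\sin2\rho\,\sin(s-s_0),$$
which is $\le0$ on $D$. It is not identically $0$ on $D$: on $E_d$, $0\le s\le\frac\pi{2p}<s_0$, so $\sin(s-s_0)\ne0$. Take $x_n\in\mathrm{int}\,D$ with $s(x_n)\to s_0$ and $x_n\to x\in D$.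

- *$x\in\mathrm{int}\,D$.* Then $v(x)=0$, and Lemma 1 for $-v\ge0$ gives $v\equiv0$ on $D$: contradiction.
- *$x\in k\setminus C_1$.* The function $s$ is continuous on $D\setminus C_1$, and $s\le\frac\pi{2p}<s_0$ on $E_1,E_e,E_d,E_2$: contradiction.
- *$x\in E_C$.* Use the reflected local parameter of Lemma 3 around $x$, with $C_1$ near $x$ corresponding to $\{y=0\}$ and $\mathrm{int}\,D$ in $\{y>0\}$. (At the endpoints of $E_C$ the half-turn about the ray maps $C_1$ to itself, so the whole of $\{y=0\}$ maps to $C_1$.) Then $w\circ F$ vanishes on $y=0$, so $w\circ F=yW_0$ with $W_0$ smooth. As $F$ is a conformal immersion and $\partial_xF$ is tangent to $C_1$, the vector $\partial_yF\neq0$ is orthogonal to $C_1$, so it lies in the $w$-plane and $W_0(x)\ne0$. Hence $\theta_2=\arg W_0$ tends to $\vartheta:=\arg W_0(x)$ as one approaches $x$ in $\mathrm{int}\,D$.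
 If $x=P_{\pi/4p}$ or $P_{\pi/4q}$, then $\vartheta$ is the direction $\frac\pi{4p}$, resp. $-\frac\pi{4q}$, of the ray there, so $s\to\frac\pi{2p}$, resp. $s\to0$: contradiction.
 If $x=P_\theta$ is interior to $E_C$, then $\theta+\vartheta=s_0$, and $v\circ F=y\,\mathrm{Im}(e^{-is_0}(z\circ F)W_0)$ gives
 $$\partial_y(v\circ F)(x)=\mathrm{Im}(e^{-is_0}e^{i\theta}W_0(x))=0 .$$
 If $v\not\equiv0$, then $-v>0$ on $\mathrm{int}\,D$ by the strong maximum principle, and Hopf's lemma at the boundary zero $x$ gives $\partial_y(v\circ F)(x)\ne0$. So $v\equiv0$: contradiction.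

**Step 8: strictness.** If $s=\frac\pi{2p}$ at a point of $\mathrm{int}\,D$, then the same $v$ with $s_0=\frac\pi{2p}$ is $\le0$ on $D$ with an interior zero, so $v\equiv0$. This contradicts $0<s<\frac\pi{2p}$ on the open arc $E_d$. So $\mathrm{int}\,D\subset\mathrm{int}\,Q$.

### 9.4. The tiling and the group

The sets
$$Q^1_{j,m}=\{\rho\le\tfrac\pi4,\ \tfrac{j\pi}{2p}\le s\le\tfrac{(j+1)\pi}{2p},\ \tfrac{m\pi}{2q}\le\delta\le\tfrac{(m+1)\pi}{2q}\},$$
and $Q^2_{j,m}$ (same with $\rho\ge\frac\pi4$), tile $\mathbb S^3$. As $(\theta_1,\theta_2)$ is defined modulo $2\pi$ in each entry, $(s,\delta)$ is defined modulo the lattice $\langle(2\pi,2\pi),(2\pi,-2\pi)\rangle$, i.e. $(j,m)$ modulo $\langle(4p,4q),(4p,-4q)\rangle$. This preserves the parities of $j$ and of $m$, and there are $32pq$ tiles of each type. Call $Q^1_{j,m}$ *admissible* if $j+m$ is even and $Q^2_{j,m}$ *admissible* if $j+m$ is odd. There are $32pq$ admissible tiles, and $Q=Q^1_{0,0}$ is one.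

The half-turns about the edges of $k$, in coordinates $(s,\delta)$, with "flip" meaning $\rho\mapsto\frac\pi2-\rho$, are:

| edge | half-turn | action |
|---|---|---|
| $E_C$ | $c_1=(z,-w)$ | $(s+\pi,\ \delta-\pi)$ |
| $E_1$ | $r_1=(e^{i\pi/2q}\bar z,\ e^{-i\pi/2q}\bar w)$ | $(-s,\ \frac\pi q-\delta)$ |
| $E_2$ | $r_2=(e^{i\pi/2p}\bar z,\ e^{i\pi/2p}\bar w)$ | $(\frac\pi p-s,\ -\delta)$ |
| $E_d$ | $d=(w,z)$ | $(s,-\delta)$, flip |
| $E_e$ | $e=(\bar w,\bar z)$ | $(-s,\delta)$, flip |

Let $G'$ be the group they generate.

**Step 9: identification of $G'$.** All generators lie in the group of isometries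
$$H'=\{(s,\delta)\mapsto(\epsilon s+a,\ \epsilon'\delta+b),\ \text{flip iff }\epsilon\epsilon'=-1\ :\ \epsilon,\epsilon'=\pm1,\ a\in\tfrac\pi p\mathbb Z,\ b\in\tfrac\pi q\mathbb Z\},$$
with $(a,b)$ modulo the lattice (for $c_1$: $\pi=p\cdot\frac\pi p=q\cdot\frac\pi q$). There are $8pq$ classes $(a,b)$, so $|H'|=4\cdot8pq=32pq$. Conversely, $ed=(\bar z,\bar w)$ acts by $(-s,-\delta)$, so
$$r_2ed=\text{translation }(\tfrac\pi p,0)=e^{i\pi/(2p)},\qquad r_1ed=\text{translation }(0,\tfrac\pi q)=\mathrm{diag}(e^{i\pi/2q},e^{-i\pi/2q}), \tag{7}$$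
and $d,e$ give all signs. So $G'=H'$.

**Step 10: simple transitivity.** Translations change $(j,m)$ by arbitrary (even, even) pairs; $ed$ maps $Q^i_{j,m}\mapsto Q^i_{-1-j,-1-m}$; $d$ maps $Q^1_{j,m}\leftrightarrow Q^2_{j,-1-m}$. These generate $G'$ and preserve admissibility ($d$ changes both the type and the parity of $j+m$). From $Q^1_{0,0}$, translations reach all (even, even), $ed$ then all (odd, odd), and $d$ the admissible tiles of type 2. So $G'$ is transitive on the $32pq$ admissible tiles, and simply transitive as $|G'|=32pq$.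

### 9.5. Incidences and the surface

Put $\hat B=\hat B_q=\bigcup_{g\in G'}gD$. Interiors of the discs lie in interiors of distinct admissible tiles. Index the vertices of the $(s,\delta)$-grid by $(J,K)$, meaning $s=\frac{J\pi}{2p}$, $\delta=\frac{K\pi}{2q}$. The group $G'$ preserves the parities of $J$ and of $K$. In $Q$ the rays $E_1,E_2$ sit at $(0,1),(1,0)$, and $E_e,E_d$ on the lines $J=0$, $K=0$. By equivariance, the pentagon of each admissible tile consists of its two corner rays with $J+K$ odd, its two edges on $T$ lying on the lines with $K$ even and $J$ even, and an arc of $C_1$ or $C_2$.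

**Step 11: incidences off $C_1\cup C_2$.**

- *Open rays with $J+K$ odd.* Of the four tiles of the given type around the ray, with indices $J-1,J$ and $K-1,K$, exactly two are admissible.
- *Open edges on $T$ on a line with $K$ even or $J$ even.* Of the two adjacent tiles of type 1 exactly one is admissible, and likewise for type 2. Total: two.
- *Vertices on $T$ with $J,K$ even (images of $Y$) or $J+K$ odd (images of $X_1,X_2$).* Two admissible tiles of each type contain the point, each having it as a vertex of its pentagon. Total: four. The grid points with $J,K$ both odd are on no pentagon.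

**Step 12: incidences on $C_1$** ($C_2$ is symmetric via $d$). This is where $p=q+1$ is used. A disc $gD$ meets $C_1$ iff $g$ is non-flip, and then exactly in $gE_C$. The non-flip elements have $\epsilon=\epsilon'$ and act on $\theta_1=\frac{s+\delta}2$ by $\theta_1\mapsto\pm\theta_1+\frac{a+b}2$, where $\frac{a+b}2$ ranges over $\frac\pi{2pq}\mathbb Z$ because $\gcd(p,q)=1$. In units of $\frac\pi{4pq}$ we have $E_C=[q,p]=[q,q+1]$ with $q$ even, and the elements act by $\pm$ and even shifts. The images $[q+2n,q+1+2n]$ start at even points and the images $[-q-1+2n,-q+2n]$ at odd points. So the images of $E_C$ are exactly the intervals $[i,i+1]$, $i\in\mathbb Z$ mod $8pq$, and the parity of endpoints is preserved.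

*Open intervals.* A translation in $H'$ fixing $C_1$ pointwise has $a+b\in4\pi\mathbb Z$, so modulo the lattice it may be represented with $a=-b\in\frac\pi p\mathbb Z\cap\frac\pi q\mathbb Z=\pi\mathbb Z$. Modulo $(2\pi,-2\pi)$ it is $1$ or $c_1$. An element reversing $C_1$ cannot preserve an interval, since it would exchange endpoints of opposite parity. A rotation of $C_1$ preserving an interval is trivial on $C_1$. So the stabilizer of an interval in the non-flip subgroup is $\{1,c_1\}$, and each open interval lies in exactly two discs.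

*Endpoints.* The non-flip subgroup has order $16pq$ and is transitive on the $4pq$ endpoints of each parity, so the stabilizer of an endpoint has order $4$. A vertex $x$ on $C_1$ lies in $gD$ iff $g$ is non-flip and maps the endpoint of $E_C$ of the same parity to $x$. So it lies in exactly four discs.

By Proposition 4, $\hat B$ is a closed connected embedded minimal surface, with
$$\chi(\hat B)=32pq\,\big(1-\tfrac52+\tfrac54\big)=-8pq .$$

### 9.6. Signs and the quotient

**Step 13.** Every generator of $G'$ is a half-turn about an arc in $\hat B$ and preserves $\hat B$, so it has sign $-1$. By (7), the scalar $e^{i\pi/(2p)}=r_2ed$ is a product of three generators, so it exchanges the components of $\mathbb S^3\setminus\hat B$. The elements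
$$e^{2\pi i/p}=(r_2ed)^4,\qquad \mathrm{diag}(e^{i\pi/q},e^{-i\pi/q})=(r_1ed)^2,\qquad (w,-z)=c_1d$$
are products of an even number of generators and preserve the components. So $\Gamma_{q,p}$ (here $p=q+1$ is odd and prime to $q$; the group has order $4pq$, acts freely, and lies in $SO(4)$) preserves $\hat B$ and its sides. Hence $\hat B/\Gamma_{q,p}$ is an embedded, connected, two-sided, hence orientable minimal surface with $\chi=-8pq/4pq=-2$: its genus is $2$. This proves Theorem B. $\square$

For $(q,p)=(2,3)$: $192$ pentagonal discs, $\chi(\hat B_2)=-48$. Theorems A and B are now proved, and with Section 3 so is Theorem C: the conjecture fails for $\mathbb S^3/(Q_8\times\mathbb Z_3)$. Nothing is claimed here about classification in this manifold, or about uniqueness in other individual space-forms.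

## 10. Area bounds for the two surfaces

These are the bounds quoted in Section 3; the proofs above do not use them.

**Upper bound: $\mathrm{area}(\hat A_l/\Gamma')<\frac{\pi^2}{2l}$.** The part $\{\theta_2-\theta_1\in\{0,\frac\pi2\}\}$ of $\partial\Omega$ consists of two strips, $0\le\rho\le\frac\pi4$, $|\theta_1|\le\eta$, joined along an arc of $C_1$. It is a disc bounded by $h$. On each strip $d\theta_2=d\theta_1$ and the metric is $d\rho^2+d\theta_1^2$, so its area is $2\cdot\frac\pi4\cdot2\eta=\frac{\pi^2}{8l}$. This disc is not least-area, since by (2) a least-area disc has its interior in $\mathrm{int}\,\Omega$. So each of the $32l$ discs of $\hat A_l$ has area $<\frac{\pi^2}{8l}$, whence $\mathrm{area}(\hat A_l)<4\pi^2$; divide by $|\Gamma'|=8l$.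

**Lower bound: $\mathrm{area}(\hat B_q/\Gamma_{q,p})\ge\frac\pi q$.** Take a Hopf fibre, i.e. an orbit of the scalars. Either it lies in $\hat B_q$, or it contains a point $x\notin\hat B_q$. In the second case the $4p$ points $e^{i\pi n/(2p)}x$ lie alternately on the two sides, so each of the $4p$ arcs between consecutive ones meets $\hat B_q$. In both cases the fibre meets $\hat B_q$ in at least $4p$ points. The Hopf projection onto the sphere of radius $\frac12$, of area $\pi$, does not increase area, so $\mathrm{area}(\hat B_q)\ge4\pi p$; divide by $|\Gamma_{q,p}|=4pq$.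

For $l=3$ and $q=2$ the bounds are $<\frac{\pi^2}6$ and $\ge\frac\pi2$, and the intervals of possible values overlap.
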